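# Unbounded closed sets under the Hausdorff metric

## 1. Closed sets at finite and at infinite Hausdorff distance

Throughout, $m\ge 1$, $|x-y|$ is the Euclidean distance on $\mathbb R^m$, $\mathbb N=\{1,2,\dots\}$ and $\kappa=2^{\aleph_0}$. We write $B(p,\rho)$ for the open ball, with $B(p,0)=\emptyset$, and $\bar B(p,\rho)$ for the closed ball. Let $\operatorname{Cld}(\mathbb R^m)$ be the set of nonempty closed subsets of $\mathbb R^m$ and $\operatorname{Bd}(\mathbb R^m)$ the set of nonempty bounded closed subsets. For nonempty closed $A$, the distance $d(x,A)=\inf_{a\in A}|x-a|$ is attained, because bounded closed sets are compact.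

**Definition 1 (Hausdorff metric).** For $A,B\in\operatorname{Cld}(\mathbb R^m)$ put
$$d_H(A,B)=\max\Big\{\sup_{a\in A}d(a,B),\ \sup_{b\in B}d(b,A)\Big\}\in[0,\infty].$$
The space $\operatorname{Cld}_H(\mathbb R^m)$ is $\operatorname{Cld}(\mathbb R^m)$ with the topology whose basic open sets are the $d_H$-balls of finite radius.

For example, in $\mathbb R$ we have $d_H(\{0\},\{0,3\})=3$, $d_H([0,\infty),\mathbb N)=1$ (the point $0$ is at distance $1$ from $\mathbb N$) and $d_H([0,\infty),\{0\})=\infty$. The triangle inequality holds with the value $\infty$ allowed, so $\min(d_H,1)$ is a metric inducing the same topology, and $\operatorname{Cld}_H(\mathbb R^m)$ is metrizable.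

We use three elementary facts. If $d_H(A,A')<\infty$, then, since distances are attained,
$$\text{each }a\in A\text{ has some }a'\in A'\text{ with }|a-a'|\le d_H(A,A').\tag{1}$$
For finite unions,
$$d_H\Big(\bigcup_iA_i,\bigcup_iB_i\Big)\le\max_i d_H(A_i,B_i),\tag{2}$$
because a point of the left union lies in some $A_i$, hence is within $d_H(A_i,B_i)$ of $B_i$, and symmetrically. Finally,
$$|d(p,A)-d(p,A')|\le d_H(A,A').\tag{3}$$
Indeed, choose $a\in A$ nearest to $p$ and $a'$ as in (1); then $d(p,A')\le|p-a|+|a-a'|\le d(p,A)+d_H(A,A')$. Exchange the roles for the other inequality.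

**Definition 2 (classes).** The class of $A$ is $[A]=\{B\in\operatorname{Cld}(\mathbb R^m):d_H(A,B)<\infty\}$.

In $\mathbb R$ the sets $[0,\infty)$ and $\mathbb N$ lie in one class, and $(-\infty,0]$ lies in another. By the triangle inequality the classes partition $\operatorname{Cld}(\mathbb R^m)$. Each class is open, since it contains the ball of radius $1$ about each of its members. Its complement is a union of classes, so each class is clopen. Any two bounded sets are at finite distance, and a set at finite distance from a bounded set is bounded. So $\operatorname{Bd}(\mathbb R^m)$ is exactly one class, and every other class consists of unbounded sets.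

**Definition 3 (thickening).** For $t\ge0$ put $N_t(A)=\{x:d(x,A)\le t\}$.

For example, $N_{1/2}(\mathbb Z)=\mathbb R$ and $N_{1/4}(\mathbb Z)=\bigcup_n[n-\frac14,n+\frac14]$. The set $N_t(A)$ is closed, $N_0(A)=A$, and $d_H(N_t(A),A)\le t$; so $N_t(A)\in[A]$.

## 2. Hilbert manifolds, extensors, discrete families

**Definition 4 (density, Hilbert space of density $\kappa$).** The density of a space is the least cardinality of a dense subset. The space $\ell_2(\kappa)$ is the Hilbert space with an orthonormal basis $(e_\alpha)_{\alpha<\kappa}$; its density is $\kappa=2^{\aleph_0}$.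

Points $x+\varepsilon e_\alpha$ of $\ell_2(\kappa)$ with different $\alpha$ are at distance $\varepsilon\sqrt2$ from each other. So no closed ball is compact, and no nonempty open subset of $\ell_2(\kappa)$ is locally compact at any of its points.

**Definition 5 (manifold).** An $\ell_2(\kappa)$-manifold is a metrizable space in which every point has an open neighborhood homeomorphic to an open subset of $\ell_2(\kappa)$.

For example, any topological sum of copies of $\ell_2(\kappa)$ is an $\ell_2(\kappa)$-manifold.

**Definition 6 (extensors and retracts).** A nonempty metrizable space $X$ is an absolute extensor if every continuous map $f:Y\to X$ from a closed subset $Y$ of a metrizable space $Z$ extends continuously to $Z$. It is an AR if it is a retract of every metrizable space containing it as a closed subset, and an ANR if in each such space it is a retract of some neighborhood of itself.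

The line $\mathbb R$ is an absolute extensor by Tietze's theorem. The space $\{0,1\}$ is not: the identity of $\{0,1\}$ does not extend to $[0,1]$. An absolute extensor $X$ is an AR (extend $\mathrm{id}_X$ over the larger space), hence an ANR. It is also contractible: extend the map on $X\times\{0,1\}$ that is the identity on $X\times\{0\}$ and constant on $X\times\{1\}$ over $X\times[0,1]$. Contractible spaces are connected.

**Definition 7 (closeness, discreteness).** Let $\mathcal U$ be an open cover of $X$. Maps $f,g:Y\to X$ are $\mathcal U$-close if for each $y$ some member of $\mathcal U$ contains both $f(y)$ and $g(y)$. An indexed family of subsets of $X$ is locally finite (respectively discrete) if each point of $X$ has a neighborhood that meets the sets for only finitely many indices (respectively for at most one index).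

If $\mathcal U$ consists of all open intervals of length $\varepsilon$ in $\mathbb R$, then $f:\mathbb R\to\mathbb R$ is $\mathcal U$-close to $\mathrm{id}$ exactly when $|f(x)-x|<\varepsilon$ for all $x$. In $\mathbb R$ the family $\{n\}$, $n\in\mathbb N$, is discrete. The family $[n,n+1]$ is locally finite but not discrete. The family $\{1/n\}$ is disjoint but not locally finite, because of the point $0$.

**Definition 8 (almost disjoint family).** A family $\mathcal A$ of infinite subsets of $\mathbb N$ is almost disjoint if $M\cap M'$ is finite for distinct $M,M'\in\mathcal A$.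

There is one with $2^{\aleph_0}$ members. Identify $\mathbb N$ with the set of finite $0$-$1$ strings by a bijection, and to each infinite $0$-$1$ sequence assign the set of its finite initial segments. Two different sequences share only the segments up to their first disagreement. Note that $M\setminus M'$ is then infinite for distinct $M,M'$.

## 3. The manifold problem for unbounded closed sets

The following question comes from Wieslaw Kubis and Katsuro Sakai, "Hausdorff hyperspaces of $R^m$ and their dense subspaces", arXiv:0712.0786 (2007): *for $m>1$, is $\operatorname{Cld}_H(\mathbb R^m)\setminus\operatorname{Bd}(\mathbb R^m)$ an $\ell_2(2^{\aleph_0})$-manifold?* In plain words: if we allow an unbounded closed set to move by a uniformly small amount, do its possible positions look locally like a Hilbert space of density continuum?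

The answer is yes, for every $m\ge1$. We shall prove the following.

**Theorem A.** Let $m\ge1$ and let $\mathcal C$ be a class of unbounded sets. Then $\mathcal C\cong\ell_2(\kappa)$. Hence $\operatorname{Cld}_H(\mathbb R^m)\setminus\operatorname{Bd}(\mathbb R^m)$ is an $\ell_2(\kappa)$-manifold whose components are exactly these classes.

**Theorem B.** For all $m\ge1$, with $Q$ the Hilbert cube and $D$ a discrete space of cardinality $2^{\aleph_0}$,
$$\operatorname{Cld}_H(\mathbb R^m)\cong(Q\setminus\{pt\})\oplus\big(D\times\ell_2(2^{\aleph_0})\big).$$
So the topological type does not depend on $m$. A point $A$ has a neighborhood homeomorphic to an open subset of $\ell_2(2^{\aleph_0})$ if and only if $A$ is unbounded.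

Theorem C, in the last section, extends both to other base spaces; its hypotheses are easier to read once we have seen what the proof uses.

## 4. Compact balls on the bounded side, sup-norm cubes on the unbounded side

Let $A$ be bounded. The closed $d_H$-ball of radius $\rho<\infty$ about $A$ consists of closed subsets of the compact set $N_\rho(A)$. The nonempty closed subsets of a compact metric space form a compact space under $d_H$, and our ball is closed in it, so it is compact. Thus $\operatorname{Bd}(\mathbb R^m)$ is locally compact, and by the remark after Definition 4 no bounded $A$ has a neighborhood of Hilbert type. This is why $\operatorname{Bd}(\mathbb R^m)$ has to be removed.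

Now take the unbounded set $\mathbb N\subset\mathbb R$. For $\varepsilon\in[-\frac14,\frac14]^{\mathbb N}$ let $A_\varepsilon=\{n+\varepsilon_n:n\in\mathbb N\}$. The distance from $n+\varepsilon_n$ to $n+\delta_n$ is $|\varepsilon_n-\delta_n|\le\frac12$, and to $l+\delta_l$ with $l\ne n$ it is at least $1-\frac12=\frac12$. So
$$d_H(A_\varepsilon,A_\delta)=\sup_n|\varepsilon_n-\delta_n|.$$
A whole cube of the sup norm sits isometrically around $\mathbb N$. The $2^{\aleph_0}$ sequences with values $\pm\frac14$ are pairwise at distance $\frac12$, so the class of $\mathbb N$ is nowhere near separable. The room comes from making independent choices at infinitely many places going off to infinity. The proof uses this same room, but must do so for all members of a class at once, and continuously.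

## 5. Toruńczyk's criterion and the property $(*)$

We cite three theorems.

**Theorem T** (Toruńczyk's characterization, Fund. Math. 111 (1981), 247–262; correction Fund. Math. 125 (1985), 89–93; in this form in Banakh–Zarichnyy, Cent. Eur. J. Math. 6 (2008), 77–86). A completely metrizable ANR $X$ of density $\kappa$ is an $\ell_2(\kappa)$-manifold if for every open cover $\mathcal U$ of $X$:

- (a) there are maps $f_n:X\to X$, $n\in\mathbb N$, each $\mathcal U$-close to $\mathrm{id}$, with $\{f_n(X)\}_n$ locally finite;
- (b) for every $n$ and every family of maps $f_\alpha:I^n\to X$, $\alpha<\kappa$, there are maps $g_\alpha$ that are $\mathcal U$-close to $f_\alpha$ with $\{g_\alpha(I^n)\}_{\alpha<\kappa}$ discrete.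

**Theorem HS** (Henderson–Schori, Bull. AMS 76 (1970), 121–124). Connected $\ell_2(\kappa)$-manifolds of the same homotopy type are homeomorphic. In particular a contractible one is homeomorphic to $\ell_2(\kappa)$.

**Theorem Cu** (Curtis, Compositio Math. 40 (1980), 139–152). If $X$ is noncompact, connected, locally connected, locally compact and metrizable, then the hyperspace of nonempty compacta of $X$ with the Vietoris topology is homeomorphic to $Q\setminus\{pt\}$. (Used only for Theorems B and C.)

We also use the standard fact that the closed sets of a complete metric space are complete under $d_H$.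

Both (a) and (b) ask us to push maps apart. For a class $\mathcal C$ of unbounded sets we shall prove one statement that gives both.

> $(*)$ For every open cover $\mathcal U$ of $\mathcal C$ there are $\kappa$ many continuous maps $g:\mathcal C\to\mathcal C$, each $\mathcal U$-close to $\mathrm{id}$, whose images form a discrete family (indexed by the maps).

Suppose $(*)$ holds. For (a), take countably many of the maps; a discrete family is locally finite. For (b), assign distinct maps $g_\alpha$ from $(*)$ to the indices $\alpha<\kappa$ and replace $f_\alpha$ by $g_\alpha\circ f_\alpha$. This is $\mathcal U$-close to $f_\alpha$, because $g_\alpha(A)$ and $A$ lie in a common member of $\mathcal U$ for every $A$, in particular for $A=f_\alpha(s)$. The sets $g_\alpha(f_\alpha(I^n))\subset g_\alpha(\mathcal C)$ form a discrete family. (The dimension $n$ may even depend on $\alpha$.)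

So two tasks remain: every class is a completely metrizable AR, and every unbounded class satisfies $(*)$.

## 6. Continuity of thickening, and a path between two sets

**Lemma 1.** If $d_H(A,A')<\infty$ and $t,t'\ge0$, then $d_H(N_t(A),N_{t'}(A'))\le|t-t'|+d_H(A,A')$.

*Proof.* Let $h=d_H(A,A')$ and $x\in N_t(A)$. Choose $a\in A$ with $|x-a|\le t$, and by (1) some $a'\in A'$ with $|a-a'|\le h$. Then $|x-a'|\le t+h$. Let $x'$ be the point of the segment $[x,a']$ at distance $\min\{|x-a'|,\max(0,t+h-t')\}$ from $x$. If $t+h\ge t'$, then $|x'-a'|=\max(0,|x-a'|-(t+h-t'))\le t'$. If $t+h<t'$, then $x'=x$ and $|x'-a'|\le t+h<t'$. In both cases $x'\in N_{t'}(A')$, and $|x-x'|\le\max(0,t-t'+h)\le|t-t'|+h$. The other half is symmetric. $\square$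

Let us see what this gives by hand. Let $A,B$ lie in one class and try to join them by a path. The obvious idea is to pass through $A\cup B$, but the moment $B$ is switched on the set jumps by $d_H(A,A\cup B)=\sup_{b\in B}d(b,A)$, which is positive unless $B\subset A$. The cure is to thicken first. Put $R=d_H(A,B)$, so that $B\subset N_R(A)$ and $A\subset N_R(B)$. Let $s$ run from $0$ to $R$ in each of the following four stages:
$$N_s(A),\qquad N_R(A)\cup N_s(B),\qquad N_{R-s}(A)\cup N_R(B),\qquad N_{R-s}(B).$$
Each stage is continuous by Lemma 1 and (2). They fit together: the second starts at $N_R(A)\cup B=N_R(A)$, the third starts where the second ends, and it ends at $A\cup N_R(B)=N_R(B)$. So $B$ enters unnoticed, already covered by the thickened $A$. The next section turns this trick into an extension theorem.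

## 7. Every class is a completely metrizable AR

**Proposition 2.** Every class $\mathcal C$, bounded or not, is complete under $d_H$ and is an absolute extensor. Hence it is a completely metrizable AR, contractible and connected, and the classes are exactly the components of $\operatorname{Cld}_H(\mathbb R^m)$.

*Proof.* The space $\operatorname{Cld}(\mathbb R^m)$ is $d_H$-complete and $\mathcal C$ is closed in it; on $\mathcal C$ the metric $d_H$ is finite. So $(\mathcal C,d_H)$ is a complete metric space. Once $\mathcal C$ is known to be an absolute extensor, the remarks after Definition 6 make it an AR, contractible and connected; the classes are clopen and connected, hence they are the components.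

Let $(Z,\varrho)$ be a metric space, $\emptyset\ne Y\subsetneq Z$ closed and $f:Y\to\mathcal C$ continuous. (If $Y=Z$ there is nothing to do; if $Y=\emptyset$ take a constant map.) We extend $f$ as in Dugundji's theorem, with thickened unions in the place of convex combinations.

**Step 1: a cover that becomes fine near $Y$.** Its purpose is to attach to each $z\notin Y$ finitely many points $y_i\in Y$ near $z$. By paracompactness let $\{U_i\}$ be a locally finite open cover of $Z\setminus Y$ such that $U_i\subset B(z_i,\varrho(z_i,Y)/4)$ for some $z_i\in Z\setminus Y$. Choose $y_i\in Y$ with $\varrho(z_i,y_i)<2\varrho(z_i,Y)$. Take closures in $Z\setminus Y$. If $z\in\operatorname{cl}U_i$, then $\varrho(z,z_i)\le\frac14\varrho(z_i,Y)$, so $\varrho(z_i,Y)\le\varrho(z,Y)+\frac14\varrho(z_i,Y)$, that is, $\varrho(z_i,Y)\le\frac43\varrho(z,Y)$. Consequently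
$$\varrho(z,y_i)\le\big(\tfrac14+2\big)\varrho(z_i,Y)\le3\varrho(z,Y)\qquad(z\in\operatorname{cl}U_i).\tag{4}$$
Let $I(z)=\{i:z\in\operatorname{cl}U_i\}$; it is finite and nonempty. Each $z_0$ has a neighborhood meeting only finitely many $U_i$, hence only finitely many $\operatorname{cl}U_i$. Removing from it those of these closed sets that do not contain $z_0$, we get a neighborhood of $z_0$ on which $I(z)\subset I(z_0)$. Let $\{\lambda_i\}$ be a partition of unity on $Z\setminus Y$ with $\{\lambda_i>0\}\subset U_i$, and put $\Lambda=\max_i\lambda_i$. Locally this is the maximum of finitely many continuous functions, so $\Lambda$ is continuous, and $\Lambda>0$ since $\sum_i\lambda_i=1$.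

**Step 2: a radius that dominates the local spread of values.** The path in Section 6 needed a radius at least $d_H(A,B)$; here we need one that exceeds all distances between the values $f(y_i)$ in play, and tends to $0$ at $Y$. Let
$$D(z)=\max_{i,l\in I(z)}d_H(f(y_i),f(y_l))<\infty .$$
Since $I(z)\subset I(z_0)$ near $z_0$, we have $D(z)\le D(z_0)$ there, so $D$ is upper semicontinuous. If $z\to y\in Y$, then by (4) $\varrho(y_i,y)\le3\varrho(z,Y)+\varrho(z,y)\le4\varrho(z,y)$ for all $i\in I(z)$; by continuity of $f$ at $y$,
$$\max_{i\in I(z)}d_H(f(y_i),f(y))\to0,\qquad\text{hence}\qquad D(z)\to0.\tag{5}$$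
For each $w\in Z\setminus Y$ use upper semicontinuity to choose an open $W_w\ni w$ with $W_w\subset B(w,\varrho(w,Y)/2)$ and $D<D(w)+\varrho(w,Y)$ on $W_w$. Let $\{\theta_w\}$ be a locally finite partition of unity on $Z\setminus Y$ with $\{\theta_w>0\}\subset W_w$, and put
$$R=\sum_w\theta_w\,\big(D(w)+\varrho(w,Y)\big).$$
Then $R$ is continuous. If $\theta_w(z)>0$, then $z\in W_w$ and $D(z)<D(w)+\varrho(w,Y)$; averaging, $R(z)>D(z)\ge0$. Moreover $\theta_w(z)>0$ gives $\varrho(w,z)\le\frac12\varrho(w,Y)$, so $\varrho(w,Y)\le2\varrho(z,Y)$ and $\varrho(w,z)\le\varrho(z,Y)$. Thus when $z\to y\in Y$, all $w$ that contribute to $R(z)$ satisfy $\varrho(w,y)\le2\varrho(z,y)$, and $D(w)+\varrho(w,Y)\to0$ uniformly over them by (5). Hence $R(z)\to0$ as $z\to y$.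

**Step 3: the extension.** We let each $f(y_i)$ enter only after the dominant set has been thickened by $R$. Put $F=f$ on $Y$, and for $z\in Z\setminus Y$
$$t_i(z)=R(z)\Big(\frac{2\lambda_i(z)}{\Lambda(z)}-1\Big)\in[-R(z),R(z)],\qquad F(z)=\bigcup\{N_{t_i(z)}(f(y_i)):t_i(z)\ge0\}.$$
Only indices with $\lambda_i(z)\ge\Lambda(z)/2>0$ occur, so the union is finite. An index $i_*$ with $\lambda_{i_*}(z)=\Lambda(z)$ has $t_{i_*}(z)=R(z)$, so the union is not empty. A finite union of thickenings of members of $\mathcal C$ is closed and, by (2), lies in $\mathcal C$.

**Step 4: continuity on $Z\setminus Y$.** The point is to write $F$ near a given $z_0$ as a union over a fixed finite index set. Let $I=I(z_0)$. For $z$ near $z_0$ we have $I(z)\subset I$, and $R(z)>D(z_0)$ because $R(z_0)>D(z_0)$ and $R$ is continuous. Put $F_i(z)=N_{\max(t_i(z),0)}(f(y_i))$ for $i\in I$. Every index used in $F(z)$ has $\lambda_i(z)>0$, hence lies in $I(z)\subset I$; so does $i_*$. Suppose $i\in I$ and $t_i(z)<0$. Then $F_i(z)=f(y_i)$, and since $d_H(f(y_i),f(y_{i_*}))\le D(z_0)<R(z)$,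
$$F_i(z)=f(y_i)\subset N_{R(z)}(f(y_{i_*}))\subset F(z).$$
So adding these $F_i(z)$ changes nothing, and $F(z)=\bigcup_{i\in I}F_i(z)$ for all $z$ near $z_0$. Each $F_i$ is continuous by Lemma 1, and a finite union over a fixed index set is continuous by (2).

**Step 5: continuity at $y\in Y$.** On $Y$ the map $F$ is $f$. For $z\in Z\setminus Y$, $F(z)$ is a union of sets $N_{t_i(z)}(f(y_i))$ with $i\in I(z)$ and $0\le t_i(z)\le R(z)$, so by (2)
$$d_H(F(z),f(y))\le R(z)+\max_{i\in I(z)}d_H(f(y_i),f(y))\to0\qquad(z\to y)$$
by Step 2 and (5). So $F$ is a continuous extension of $f$. $\square$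

## 8. Holes at fixed sites are not enough

From now on $\mathcal C$ is a class of unbounded sets and $A_0\in\mathcal C$ is fixed. Since $A_0$ is unbounded, we can choose inductively $a_k\in A_0$, $k\ge1$, with
$$|a_k-a_l|>k+l+2\qquad(k\ne l).\tag{6}$$
Following the example of $\mathbb N\subset\mathbb R$, a natural attempt at $(*)$ is to use the $a_k$ as places for independent choices: for $S\subset\mathbb N$, let $h_S(A)$ be a slightly thickened $A$ with small holes dug around the sites $a_k$, $k\in S$. For continuity a hole must close up as the site leaves the thickened set. So with a small $r(A)\in(0,\frac12]$ one would take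
$$h_S(A)=N_{r(A)}(A)\setminus\bigcup_{k\in S}B(a_k,\rho_k(A)),\qquad\rho_k(A)=\min\big\{\sigma,\tfrac12\max(0,r(A)-d(a_k,A))\big\}.$$

This breaks at sets that avoid the sites. Let $A=N_1(A_0)\setminus\bigcup_kB(a_k,1)$. This is closed and every point of it is within $1$ of $A_0$. Conversely, a point $a\in A_0$ either lies in $A$ or lies in some $B(a_k,1)$. In the second case move $a$ radially away from $a_k$ to a point $y$ with $|y-a_k|=1$. Then $|y-a|\le1$ and $y\in N_1(A_0)$. Also $y\notin B(a_l,1)$ for $l\ne k$, as $|a_k-a_l|>2$; so $y\in A$. Hence $d_H(A,A_0)\le1$ and $A\in\mathcal C$. But $d(a_k,A)\ge1>r(A)$ for all $k$, no hole is dug, and $h_S(A)=N_{r(A)}(A)$ for every $S$. All the images share a point.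

The member $A$ of the class may be at any finite distance from $A_0$, so the site $a_k$ has to become a *window* whose radius grows with $k$. Every $A\in\mathcal C$ meets the ball $\bar B(a_k,k)$ as soon as $k\ge d_H(A,A_0)$. Inside the window we dig holes at all points of a net. A hole at $p$ is dug only if $d(p,A)<r(A)$, so the mesh of the net must be small compared with $r(A)$. Nothing bounds $r(A)$ away from $0$ on $\mathcal C$, so every mesh $2^{-j}$ has to be used in infinitely many windows.

## 9. Nets in growing windows, and the maps $g_S$

**Windows and nets.** By (6), for $k\ne l$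
$$\text{points of }\bar B(a_k,k)\text{ and of }\bar B(a_l,l)\text{ are more than }2\text{ apart}.\tag{7}$$
Partition $\mathbb N=\bigsqcup_{j\ge1}\mathbb N_j$ into infinite sets; windows with $k\in\mathbb N_j$ will carry mesh $\mu_j$. Put
$$\mu_j=2^{-j},\qquad\sigma_j=2^{-j-3}=\mu_j/8 .$$
Let $P_j\subset\mathbb R^m$ be a maximal set with pairwise distances at least $\mu_j$. By maximality every point of $\mathbb R^m$ is at distance less than $\mu_j$ from $P_j$. For $k\in\mathbb N_j$ let $P^k=P_j\cap\bar B(a_k,k)$, and put $\sigma_p=\sigma_j$ for $p\in P^k$. By (7) the $P^k$ are disjoint, so $\sigma_p$ is well defined. For distinct $p,q\in\bigcup_kP^k$,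
$$|p-q|\ge4(\sigma_p+\sigma_q).\tag{8}$$
Indeed, within one $P^k$, $k\in\mathbb N_j$, we have $|p-q|\ge\mu_j=8\sigma_j$. In different ones $|p-q|>2$ while $\sigma_p,\sigma_q\le\frac1{16}$. In particular the balls $\bar B(p,2\sigma_p)$, $p\in\bigcup_kP^k$, are pairwise disjoint.

**Index sets.** Let $\mathcal A$ be an almost disjoint family of $2^{\aleph_0}$ infinite subsets of $\mathbb N$, let $\varphi_j:\mathbb N\to\mathbb N_j$ be bijections, and let $\mathcal S=\{\bigcup_j\varphi_j(M):M\in\mathcal A\}$. If $S,S'$ come from distinct $M,M'$, then $(S\setminus S')\cap\mathbb N_j=\varphi_j(M\setminus M')$. So $|\mathcal S|=\kappa$ and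
$$(S\setminus S')\cap\mathbb N_j\text{ is infinite for every }j\text{ and all distinct }S,S'\in\mathcal S.\tag{9}$$
For $S\in\mathcal S$ put $P_S=\bigcup_{k\in S}P^k$.

**Why thickening cannot be omitted.** Suppose we only removed holes, $A\mapsto A\setminus\bigcup_{p\in P_S}B(p,\sigma_p)$. Take $A=N_1(A_0)\setminus\bigcup_k\bigcup_{p\in P^k}B(p,\sigma_p)$. If $a\in A_0$ lies in $B(p,\sigma_p)$, move it radially to a point $y$ with $|y-p|=\sigma_p$. Then $|y-a|\le\frac1{16}$, $y\in N_1(A_0)$, and $y$ lies in no other hole because the balls $\bar B(q,2\sigma_q)$ are disjoint. So $A\in\mathcal C$ with $d_H(A,A_0)\le1$. This $A$ already has all the holes, and every $S$ leaves it unchanged. A thickened set $N_r(B)$ cannot imitate this: it is a union of balls of radius $r$, and a net of mesh much smaller than $r$ must have points in it. Thickening erases old holes; then we dig new ones that can be recognized.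

**Scale.** Let $\mathcal U$ be an open cover of $\mathcal C$. Put
$$e(A)=\sup\big\{t\in(0,1]:\{B:d_H(A,B)<t\}\subset U\text{ for some }U\in\mathcal U\big\},\qquad r=e/2 .$$
Then $e>0$ since $\mathcal U$ is an open cover. If $t>\delta=d_H(A,A')$ is admissible for $A$, then $t-\delta$ is admissible for $A'$, because the $(t-\delta)$-ball about $A'$ lies in the $t$-ball about $A$. So $e(A')\ge e(A)-\delta$, which is trivial if $e(A)\le\delta$. Thus $e$ is $1$-Lipschitz, and $r:\mathcal C\to(0,\frac12]$ is $\frac12$-Lipschitz for $d_H$.

**The maps.** For $S\in\mathcal S$ and $A\in\mathcal C$ put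
$$\rho_p(A)=\min\big\{\sigma_p,\tfrac12\max(0,\,r(A)-d(p,A))\big\},\qquad g_S(A)=N_{r(A)}(A)\setminus\bigcup_{p\in P_S}B(p,\rho_p(A)).\tag{10}$$
The balls $B(p,\rho_p(A))$ with $p\in P_S$ are called the *holes* of $g_S(A)$.

Here is a picture for $m=1$. Let $\mathcal C$ be the class of $A_0=[0,\infty)$ and $\mathcal U=\{\mathcal C\}$, so $e=1$ and $r=\frac12$. We may take $P_3=\frac18\mathbb Z$, and $\sigma_3=\frac1{64}$. Then $g_S(A_0)$ is $[-\frac12,\infty)$ with holes. In a window $[a_k-k,a_k+k]\subset[0,\infty)$ with $k\in S\cap\mathbb N_3$, all the intervals of radius $\frac1{64}$ about the points of $\frac18\mathbb Z$ are missing. If instead $k\notin S$, the window is full.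

Moving a point out of a hole will be used three times, so we isolate it.

**Lemma 3 (radial pushing).** If $|x-p|<\rho$, there is $y$ with $|y-p|=\rho$ and $|y-x|=\rho-|x-p|$.

*Proof.* If $x\ne p$, let $y=p+\rho\frac{x-p}{|x-p|}$. If $x=p$, let $y=p+\rho u$ with any unit vector $u$. $\square$

## 10. Proof of $(*)$: the maps $g_S$ are close to the identity and have discrete images

**Step 1: boundaries of holes survive.** This tells us where a pushed point lands. *If $p\in P_S$ and $\rho_p(A)>0$, then $\{y:|y-p|=\rho_p(A)\}\subset g_S(A)$.*

Let $|y-p|=\rho_p(A)$. Since $\rho_p(A)\le\frac12(r(A)-d(p,A))$ and this is positive, $d(y,A)\le d(p,A)+\rho_p(A)\le\frac12(r(A)+d(p,A))\le r(A)$, so $y\in N_{r(A)}(A)$. The hole at $p$ is an open ball and does not contain $y$. For $q\in P_S$, $q\ne p$, the hole at $q$ lies in $\bar B(q,2\sigma_q)$, which is disjoint from $\bar B(p,2\sigma_p)\ni y$.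

**Step 2: closeness to the identity.** *We have $g_S(A)\in\mathcal C$ and $d_H(g_S(A),A)\le r(A)$, and $g_S$ is $\mathcal U$-close to $\mathrm{id}$.*

The set $g_S(A)$ is a closed set minus open sets, hence closed, and is contained in $N_{r(A)}(A)$. Let $a\in A$. If $a$ is in no hole, then $a\in g_S(A)$. If $a\in B(p,\rho_p(A))$ with $p\in P_S$, Lemma 3 gives $y$ with $|y-p|=\rho_p(A)$ and $|y-a|=\rho_p(A)-|a-p|\le\rho_p(A)\le r(A)/2$, and $y\in g_S(A)$ by Step 1. So $g_S(A)$ is nonempty and $d_H(g_S(A),A)\le r(A)<\infty$. Since $r(A)<e(A)$, there is an admissible $t>r(A)$ in the definition of $e(A)$; the corresponding $U\in\mathcal U$ contains both $A$ and $g_S(A)$.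

**Step 3: continuity.** *Each $g_S$ is continuous.* Let $A,A'\in\mathcal C$ and $h=d_H(A,A')+|r(A)-r(A')|$. By (3) and (10), $|\rho_p(A)-\rho_p(A')|\le h/2$ for all $p$. Let $x\in g_S(A)$. By Lemma 1 and (1) there is $x'\in N_{r(A')}(A')$ with $|x-x'|\le h$. If $x'$ is in no hole of $g_S(A')$, then $x'\in g_S(A')$. Otherwise $x'\in B(p,\rho')$ with $p\in P_S$ and $\rho'=\rho_p(A')>0$. As $x$ is not in the hole of $g_S(A)$ at $p$, we have $|x-p|\ge\rho_p(A)\ge\rho'-\frac h2$, hence $|x'-p|\ge\rho'-\frac32h$. Lemma 3 gives $y$ with $|y-p|=\rho'$ and $|y-x'|=\rho'-|x'-p|\le\frac32h$, and $y\in g_S(A')$ by Step 1. In all cases $d(x,g_S(A'))\le\frac52h$. By symmetry,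
$$d_H(g_S(A),g_S(A'))\le\tfrac52h,$$
and $h\to0$ as $A'\to A$, because $r$ is continuous.

**Step 4: separation.** This is the heart of the proof: images for different $S$ are apart, by an amount that depends only on a lower bound for $r$. *Let $S\ne S'$ in $\mathcal S$, $B,B'\in\mathcal C$, $j\ge1$ and $r(B),r(B')\ge4\mu_j$. Then $d_H(g_S(B),g_{S'}(B'))\ge\sigma_j$.*

Write $\mu=\mu_j$, $\sigma=\sigma_j=\mu/8$, $r=r(B)$, $r'=r(B')$, $C=g_S(B)$, $C'=g_{S'}(B')$. Suppose $d_H(C,C')<\sigma$. We look for a net point $p$ that lies in $C'$ but is the center of a hole of $C$ of full radius $\sigma$.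

*The window.* By (9) choose $k\in(S\setminus S')\cap\mathbb N_j$ with $k\ge d_H(B,A_0)+3$. By (1), applied to $a_k\in A_0$, choose $b\in B$ with $|b-a_k|\le d_H(B,A_0)$. In particular $b\in\bar B(a_k,k)$.

*The point $b$ is near $C$: $d(b,C)\le\sigma$.* If $b$ is in no hole of $C$, then $b\in C$. Suppose $b\in B(p_0,\rho_{p_0}(B))$ with $p_0\in P^l$, $l\in S$. Then $|p_0-b|<1$, while $b\in\bar B(a_k,k)$ and $p_0\in\bar B(a_l,l)$, so (7) forces $l=k$. Hence $\rho_{p_0}(B)\le\sigma_{p_0}=\sigma$. Pushing $b$ to the boundary of this hole as in Step 2 gives a point of $C$ within $\sigma$ of $b$.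

*A net point deep enough in the thickened $B'$.* There is $c\in C$ with $|b-c|\le\sigma$, and since $d_H(C,C')<\sigma$ there is $c'\in C'$ with $|c-c'|<\sigma$. So $|b-c'|<2\sigma$. As $c'\in N_{r'}(B')$, pick $b'\in B'$ with $|c'-b'|\le r'$. Move from $c'$ toward $b'$: let $q\in[c',b']$ be the point with $|c'-q|=\min(\mu,|c'-b'|)$. Let $p\in P_j$ with $|p-q|<\mu$. We check four properties of $p$.

- *$d(p,B')\le r'$.* If $|c'-b'|\ge\mu$, then $|q-b'|=|c'-b'|-\mu\le r'-\mu$, so $|p-b'|\le r'$. Otherwise $q=b'$ and $|p-b'|<\mu\le r'$.
- *$p\in P^k$.* We have $|p-b|\le|p-q|+|q-c'|+|c'-b|<2\mu+2\sigma<3\mu$. Since $3\mu<3$, it follows that $|p-a_k|<d_H(B,A_0)+3\le k$. As $k\in\mathbb N_j$ and $p\in P_j$, we get $p\in P^k$.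
- *$p\in C'$.* By the first property $p\in N_{r'}(B')$. Since $k\notin S'$, every hole of $C'$ is centered at a point of some $P^l$ with $l\ne k$. By (7) this center is at distance more than $2$ from $p\in\bar B(a_k,k)$, while the hole has radius less than $1$. So $p$ is in no hole of $C'$.
- *$d(p,C)\ge\sigma$.* Since $k\in S$, $p\in P_S$. Also $d(p,B)\le|p-b|<3\mu$ and $r\ge4\mu$, so $\frac12(r-d(p,B))>\mu/2>\sigma$. Thus $\rho_p(B)=\sigma_p=\sigma$, and $B(p,\sigma)\cap C=\emptyset$.

The last two properties give $d_H(C,C')\ge d(p,C)\ge\sigma$, a contradiction.

**Step 5: discreteness of $\{g_S(\mathcal C)\}_{S\in\mathcal S}$.** Step 4 needs a lower bound on $r(B)$; here we show that near a fixed $E$ such a bound comes for free. Let $E\in\mathcal C$. Choose $j$ with $4\mu_j\le r(E)/3$ and put $\eta=\min\{r(E),\sigma_j/2\}$. Suppose $d_H(g_S(B),E)<\eta$. By Step 2, $d_H(B,E)\le r(B)+\eta$, and since $r$ is $\frac12$-Lipschitz, $r(B)\ge r(E)-\frac12(r(B)+\eta)$. Hence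
$$\tfrac32r(B)\ge r(E)-\tfrac12\eta\ge\tfrac12r(E),\qquad\text{so}\qquad r(B)\ge\tfrac13r(E)\ge4\mu_j .$$
If also $d_H(g_{S'}(B'),E)<\eta$, then likewise $r(B')\ge4\mu_j$, and $d_H(g_S(B),g_{S'}(B'))<2\eta\le\sigma_j$. By Step 4, $S=S'$. So the $\eta$-ball about $E$ meets $g_S(\mathcal C)$ for at most one $S\in\mathcal S$.

Steps 2, 3 and 5, together with $|\mathcal S|=\kappa$, prove $(*)$. $\square$

## 11. Each unbounded class is homeomorphic to $\ell_2(2^{\aleph_0})$: proof of Theorem A

First the density of $\mathcal C$. A closed subset of $\mathbb R^m$ is determined by which members of a countable base lie in its complement, so $|\operatorname{Cld}(\mathbb R^m)|\le2^{\aleph_0}$ and the density of $\mathcal C$ is at most $\kappa$. Conversely, pick a point $x_S$ in each $g_S(\mathcal C)$ (for the cover $\mathcal U=\{\mathcal C\}$, say). By discreteness there is $\eta_S>0$ such that the $\eta_S$-ball about $x_S$ contains no $x_{S'}$ with $S'\ne S$. The balls of radius $\eta_S/2$ about the points $x_S$ are pairwise disjoint, since a common point of two of them would give $d_H(x_S,x_{S'})<\max(\eta_S,\eta_{S'})$. A dense set meets all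 these $\kappa$ balls, so the density is at least $\kappa$.

By Proposition 2, $\mathcal C$ is a completely metrizable AR, hence ANR. By Section 10, $(*)$ holds, hence so do (a) and (b) of Theorem T, as shown in Section 5. So $\mathcal C$ is an $\ell_2(\kappa)$-manifold. It is contractible by Proposition 2, and Theorem HS gives $\mathcal C\cong\ell_2(\kappa)$.

The space $\operatorname{Cld}_H(\mathbb R^m)\setminus\operatorname{Bd}(\mathbb R^m)$ is metrizable by $\min(d_H,1)$ and is the disjoint union of its clopen classes, each homeomorphic to $\ell_2(\kappa)$. Hence it is an $\ell_2(\kappa)$-manifold, and by Proposition 2 its components are exactly these classes. In particular the question of Section 3 has the answer yes for every $m>1$. $\blacksquare$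

## 12. Counting classes and the bounded class: proof of Theorem B

**Step 1: the number of unbounded classes.** We show that it is exactly $2^{\aleph_0}$. It is at most $|\operatorname{Cld}(\mathbb R^m)|\le2^{\aleph_0}$. For infinite $M\subset\mathbb N$ let $E_M=\{n!\,e_1:n\in M\}$, with $e_1$ a unit vector; this is closed and unbounded. Let $M\ne M'$ belong to an almost disjoint family of size $2^{\aleph_0}$, and let $n\in M\setminus M'$. Every $l\in M'$ differs from $n$. If $l<n$, then $n!-l!\ge n!-(n-1)!$. If $l>n$, then $l!-n!\ge(n+1)!-n!=n\cdot n!\ge n!-(n-1)!$. So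
$$d(n!\,e_1,E_{M'})\ge n!-(n-1)!,$$
which is unbounded as $n$ runs through the infinite set $M\setminus M'$. Hence $d_H(E_M,E_{M'})=\infty$, and the $E_M$ lie in $2^{\aleph_0}$ different classes. By Theorem A the union of the unbounded classes, each clopen, is homeomorphic to $D\times\ell_2(2^{\aleph_0})$.

**Step 2: the bounded class.** This identifies the remaining summand. $\operatorname{Bd}(\mathbb R^m)$ is the space of nonempty compacta of $\mathbb R^m$, on which $d_H$ induces the Vietoris topology. Since $\mathbb R^m$ is noncompact, connected, locally connected, locally compact and metrizable, Theorem Cu gives $\operatorname{Bd}(\mathbb R^m)\cong Q\setminus\{pt\}$. This class is clopen, which gives the stated decomposition.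

**Step 3: which points have Hilbert neighborhoods.** This proves the last sentence of the theorem. If $A$ is unbounded, its class is such a neighborhood by Theorem A. If $A$ is bounded, then $\operatorname{Bd}(\mathbb R^m)$ is an open, locally compact neighborhood of $A$. A neighborhood of $A$ homeomorphic to an open subset of $\ell_2(2^{\aleph_0})$ would make some nonempty open subset of $\ell_2(2^{\aleph_0})$ locally compact at a point, which is impossible by the remark after Definition 4. $\blacksquare$

## 13. Proper geodesic spaces with radial pushing

What did the proof use about $\mathbb R^m$? The answer suggests the following notions.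

**Definition 9 (proper, geodesic).** A metric space is proper if its closed bounded subsets are compact. It is geodesic if any two points $x,y$ are joined by a geodesic, that is, by an isometric copy of $[0,d(x,y)]$ with end points $x$ and $y$.

The space $\mathbb R^m$ is both, and $\ell_2(\kappa)$ is not proper. The unit circle with the chordal metric is not geodesic. A geodesic between antipodal points would contain a point at distance $1$ from both, but the points at distance $1$ from $x$ are at angle $60^\circ$ from $x$, hence at distance $\sqrt3$ from $-x$.

**Definition 10 (condition (E)).** A metric space $(X,d)$ satisfies (E) if there are $s_0\in(0,1]$ and a bounded $K\subset X$ such that, if $p\in X\setminus K$ and $d(p,x)<\rho\le s_0$, then some $y\in X$ has $d(p,y)=\rho$ and $d(x,y)=\rho-d(p,x)$.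

This is Lemma 3 for small radii and centers away from $K$. The half-line $[0,\infty)$ satisfies it with $K=[0,1]$ and $s_0=1$: for $p>1$ take $y=p+\rho$ if $x\ge p$ and $y=p-\rho\ge0$ if $x<p$. The set $K$ cannot be dropped for the value $s_0=1$. For $p=\frac14$, $x=0$, $\rho=\frac12$ the only $y$ with $|y-p|=\frac12$ is $\frac34$, and $|x-y|=\frac34\ne\frac14$.

**Theorem C.** The conclusions of Theorems A and B hold with $\mathbb R^m$ replaced by any unbounded proper geodesic metric space $(X,d)$ satisfying (E).

*Proof.* Read $|x-y|$ as $d(x,y)$ and segments as geodesics. We go through all places where a property of $\mathbb R^m$ entered.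

**Step 1: distances, completeness, cardinality.** This covers Sections 1, 5 and 11. In a proper space distances to nonempty closed sets are attained, so (1), (2) and (3) hold as before. A proper space is complete, so its closed sets are $d_H$-complete. It is a countable union of compact balls, hence separable with a countable base, so $|\operatorname{Cld}(X)|\le2^{\aleph_0}$. The discussion of classes in Section 1 is unchanged.

**Step 2: thickening and extension.** This covers Sections 6 and 7. Lemma 1 used only a point at a prescribed distance on the segment $[x,a']$; take it on a geodesic. Proposition 2 used only Lemma 1, (2) and completeness. So every class is a completely metrizable AR.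

**Step 3: the property $(*)$.** This covers Sections 9 and 10. Let $A_0\in\mathcal C$ be unbounded. Choose the $a_k\in A_0$ so that, in addition to (6), $\bar B(a_k,k)\cap K=\emptyset$; this is possible since $K$ is bounded and $A_0$ is unbounded. Statement (7) is the triangle inequality. Keep $\mu_j=2^{-j}$ and replace $\sigma_j$ by $s_02^{-j-3}\le\mu_j/8$. The sets $P_j$ exist by Zorn's lemma. The inequalities involving $\sigma_j$ remain true for the smaller value:

- (8) holds, because $\mu_j\ge8\sigma_j$ and $\sigma_p\le\frac1{16}$; so the balls $\bar B(p,2\sigma_p)$ are still disjoint;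
- in Step 4 of Section 10, $2\sigma<\mu$ and $\mu/2>\sigma$ still hold.

All hole centers lie in some $\bar B(a_k,k)$, hence outside $K$, and all hole radii are at most $\sigma_p\le s_0$. So each application of Lemma 3 in Steps 2, 3 and 4 of Section 10 is covered by (E). In Step 4 the point $q$ is taken on a geodesic from $c'$ to $b'$, so that $d(q,b')=d(c',b')-d(c',q)$ as before. Everything else in Section 10 is the triangle inequality, Lemma 1, and the Lipschitz property of $r$, whose proof is unchanged. So $(*)$ holds for every unbounded class.

**Step 4: the conclusion of Theorem A.** Section 11 now applies word for word.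

**Step 5: the number of unbounded classes.** We need a substitute for the points $n!\,e_1$. As $X$ is unbounded, choose inductively $x_n\in X$ with $d(x_n,x_i)\ge n$ for all $i<n$, and put $E_M=\{x_n:n\in M\}$ for infinite $M\subset\mathbb N$. Since $d(x_n,x_1)\ge n$ for $n\ge2$, a bounded set contains only finitely many $x_n$; so $E_M$ is closed and unbounded. For distinct $M,M'$ in an almost disjoint family, $n\in M\setminus M'$ and $l\in M'$ we have $d(x_n,x_l)\ge\max(n,l)\ge n$. As $M\setminus M'$ is infinite, $d_H(E_M,E_{M'})=\infty$. With Step 1, there are exactly $2^{\aleph_0}$ unbounded classes.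

**Step 6: the bounded class and the conclusion of Theorem B.** Bounded closed sets are exactly the compacta. The space $X$ is noncompact because it is unbounded, and locally compact because it is proper. It is connected and locally connected because it is geodesic: balls are path connected, as a geodesic from the center to a point of a ball stays in the ball. So Theorem Cu gives $\operatorname{Bd}(X)\cong Q\setminus\{pt\}$. The rest of Section 12 is unchanged. $\blacksquare$

The following spaces satisfy the hypotheses of Theorem C.

- All finite-dimensional normed spaces of positive dimension: the formula of Lemma 3 works, with $K=\emptyset$ and $s_0=1$.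
- The half-line $[0,\infty)$, as checked above.
- Locally finite infinite simplicial trees without leaves, with unit edges. Local finiteness gives properness, and an infinite locally finite tree is unbounded. For (E) take $K=\emptyset$ and $s_0=1$: since there are no leaves, the geodesic from $p$ to $x$ can be continued beyond $x$ without backtracking until it has length $\rho$, and a path without backtracking in a tree is a geodesic. If $x=p$, start in any direction.
- Noncompact complete Riemannian manifolds (connected, as usual) with positive injectivity radius. They are proper, geodesic and unbounded by the Hopf–Rinow theorem. Take $K=\emptyset$ and $s_0\le1$ below the injectivity radius. Geodesics of length at most $s_0$ issuing from $p$ are minimizing. So for $x=\exp_p(v)$ with $0<|v|=d(p,x)<\rho$ the point $y=\exp_p(\rho v/|v|)$ satisfies (E); if $x=p$ use any unit vector.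

For all of these, $\operatorname{Cld}_H(X)$ is homeomorphic to $(Q\setminus\{pt\})\oplus(D\times\ell_2(2^{\aleph_0}))$.
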